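\title{Perfect matchings in the multigraph of $M\otimes M^{T}$}

\begin{abstract}
For an $n\times k$ matrix $M$, let $M\otimes M^{T}$ be the symmetric matrix indexed by pairs $(x,y)\in[n]\times[k]$ whose entry at $((x,y),(x',y'))$ is $M(x,y')M(x',y)$. We prove that if $M$ is non-negative with all row sums $k$ and all column sums $n$, then the graph of $M\otimes M^{T}$ has a perfect matching, in which a vertex may be covered by a loop. This proves a conjecture stated for integer matrices; integrality is not needed. The proof reduces the support of $M$ to a forest, orders the rows by depth-first search, and builds the matching from the sequence $\lfloor (s+1)k/n\rfloor-\lfloor sk/n\rfloor$. We then determine exactly which zero patterns of a non-negative matrix give a graph with a perfect matching.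
\end{abstract}

\section{The problem and the results}

Let $n,k\ge 1$, and let $X=[n]$ and $Y=[k]$, regarded as disjoint sets. Rows of an $n\times k$ matrix are indexed by $X$ and columns by $Y$. For such a matrix $M$, let $M\otimes M^{T}$ be the symmetric $nk\times nk$ matrix with rows and columns indexed by $X\times Y$ and entries
\[
(M\otimes M^{T})\bigl((x,y),(x',y')\bigr)=M(x,y')\,M(x',y).
\]
(This is not exactly the usual tensor product of matrices.) If $M$ has non-negative integer entries, then $M\otimes M^{T}$ is the adjacency matrix of a multigraph on $X\times Y$: an off-diagonal entry counts the edges between two vertices, and a diagonal entry counts the loops at a vertex.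

This multigraph describes a game with two tokens. Read $M$ as a bipartite multigraph with $M(x,y)$ edges between $x\in X$ and $y\in Y$. A vertex $(x,y)$ is a position of two tokens, one on each side. In a move both tokens cross to the other side along an edge: the token at $x$ goes to $y'$, the token at $y$ goes to $x'$, and there are $M(x,y')M(x',y)$ ways to do so. A loop at $(x,y)$ is a move in which the tokens exchange places.

A \emph{perfect matching} of a multigraph with vertex set $V$ is an involution $\theta$ of $V$ (a map with $\theta\circ\theta=\mathrm{id}$) such that every $v\in V$ is joined to $\theta(v)$ by an edge. A fixed point $\theta(v)=v$ is thus allowed only if there is a loop at $v$. For graphs without loops this is the usual notion. For a non-negative real matrix $A$, the \emph{support} $\operatorname{supp}A$ is the set of pairs $(x,y)$ with $A(x,y)>0$, and the \emph{graph of $A\otimes A^{T}$} is the graph on $X\times Y$ in which $v$ and $w$ are adjacent when $(A\otimes A^{T})(v,w)>0$. Explicitly,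
\begin{equation}\label{eq:adj}
(x,y)\text{ is adjacent to }(x',y')\iff A(x,y')>0\text{ and }A(x',y)>0 .
\end{equation}
Whether a perfect matching exists depends only on $\operatorname{supp}A$, and enlarging the support preserves every perfect matching.

Call an $n\times k$ matrix \emph{biregular} if its entries are non-negative reals, all its row sums equal $k$ and all its column sums equal $n$. The values $k$ and $n$ are a normalization: if all row sums equal $\rho>0$ and all column sums equal $\gamma$, then $n\rho=k\gamma$, and multiplying by $k/\rho$ gives a biregular matrix. For biregular $M$ every row of $M\otimes M^{T}$ has sum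
\[
\sum_{y'}M(x,y')\sum_{x'}M(x',y)=kn .
\]
The problem, which comes from \cite{BPSU}, is to prove or disprove the following statement.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $M$ be a biregular $n\times k$ matrix with integer entries. Then the $nk$-regular multigraph on $nk$ vertices with adjacency matrix $M\otimes M^{T}$ has a perfect matching.}
\medskip

To see what regularity gives, recall Hall's theorem: a finite bipartite graph with parts $P$ and $Q$ has a matching that covers $P$ if and only if every $W\subseteq P$ has at least $|W|$ neighbors in $Q$. It implies that a non-negative square matrix $G$ with all row and column sums equal to $d>0$ has a permutation $\pi$ with $G(v,\pi(v))>0$ for all $v$. Indeed, the rows in a set $W$ have total $d|W|$, and this total lies in the columns that have a positive entry in some row of $W$, so there are at least $|W|$ such columns.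

Two cases of the conjecture are now easy. If all entries of $M$ are positive (for $k=1$ this is forced), every vertex has a loop and $\theta=\mathrm{id}$ works. If $n=k$, there is a bijection $\sigma\colon X\to Y$ with $M(x,\sigma(x))>0$, and $\theta(x,y)=(\sigma^{-1}(y),\sigma(x))$ works.

In general, take $G=M\otimes M^{T}$. We obtain a permutation $\pi$ of $X\times Y$ with each $v$ adjacent to $\pi(v)$. Fixed points of $\pi$ carry loops, and an even cycle $(v_1\,v_2\cdots v_{2m})$ splits into the pairs $v_1v_2,\ v_3v_4,\dots$, so only the odd cycles of length at least $3$ stand between $\pi$ and a perfect matching. This makes the conjecture plausible, but regularity cannot remove the odd cycles: two disjoint triangles with every edge tripled form a $6$-regular multigraph on $6$ vertices with no perfect matching, since an involution would act on each triangle without fixed points. A proof has to use the product structure.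

\begin{theorem}\label{thm:main}
Let $n,k\ge1$ and let $M$ be an $n\times k$ matrix with non-negative real entries, all row sums $k$ and all column sums $n$. Then there is an involution $\theta$ of $[n]\times[k]$ such that $(M\otimes M^{T})(v,\theta(v))>0$ for every $v$. In particular, the conjecture holds.
\end{theorem}

The second theorem determines the supports for which a perfect matching exists. It shows that the hypothesis of the conjecture is essentially necessary: a perfect matching exists exactly when the support contains the support of a biregular matrix.

\begin{theorem}\label{thm:class}
Let $A$ be any $n\times k$ matrix with non-negative real entries. For $C\subseteq[k]$ let $N(C)=\{x\in[n]: A(x,y)>0\text{ for some }y\in C\}$. The following are equivalent.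
\begin{enumerate}
\item[(i)] The graph of $A\otimes A^{T}$ has a perfect matching.
\item[(ii)] There is a permutation $\pi$ of $[n]\times[k]$, not necessarily an involution, with $v$ adjacent to $\pi(v)$ for all $v$.
\item[(iii)] $k\,|N(C)|\ge n\,|C|$ for every $C\subseteq[k]$.
\item[(iv)] There is a non-negative integer matrix with all row sums $k$ and all column sums $n$ whose support is contained in $\operatorname{supp}A$.
\item[(v)] The same as \textup{(iv)} with non-negative real entries.
\end{enumerate}
\end{theorem}

Section~\ref{sec:glue} reduces Theorem~\ref{thm:main} to finding a symmetric family of $k$-element subsets of $X$, each of which can be matched to $Y$. Section~\ref{sec:example} finds such a family for a $5\times2$ matrix, Sections~\ref{sec:tree} and~\ref{sec:balanced} do so in general, and Section~\ref{sec:class} proves Theorem~\ref{thm:class}.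

\section{Gluing matchings of $Y$ into an involution}\label{sec:glue}

The statement of Theorem~\ref{thm:main} is symmetric in rows and columns. If $M$ is a biregular $n\times k$ matrix, then $M^{T}$ is a $k\times n$ matrix with row sums $n$ and column sums $k$, hence biregular, and
\[
M^{T}(y,x')\,M^{T}(y',x)=M(x,y')\,M(x',y)
\]
shows that $(x,y)\mapsto(y,x)$ identifies the graphs of $M\otimes M^{T}$ and of $M^{T}\otimes M$. So we may assume $k\le n$.

Suppose that $\theta$ is a perfect matching, and let $\psi_x(y)$ be the first coordinate of $\theta(x,y)$. By \eqref{eq:adj}, $M(\psi_x(y),y)>0$: each $\psi_x\colon Y\to X$ moves along the support of $M$. Since $k\le n$, we can look for matchings in which every $\psi_x$ is injective. The gain is that the second coordinate is then forced. If $\theta(x,y)=(x',y')$, then $\theta(x',y')=(x,y)$, so $\psi_{x'}(y')=x$ and $y'=\psi_{x'}^{-1}(x)$. The only compatibility needed between different $\psi_x$ is that this preimage exists, and this is a condition on the images alone.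

Call a subset $S\subseteq X$ \emph{$M$-matchable} if there is a bijection $\psi\colon Y\to S$ with $M(\psi(y),y)>0$ for all $y\in Y$. Call a family $(S_x)_{x\in X}$ of subsets of $X$ \emph{symmetric} if $x'\in S_x\iff x\in S_{x'}$ for all $x,x'\in X$.

\begin{lemma}\label{lem:glue}
Let $M$ be a non-negative $n\times k$ matrix. If there is a symmetric family $(S_x)_{x\in X}$ of $M$-matchable sets, then the graph of $M\otimes M^{T}$ has a perfect matching.
\end{lemma}

\begin{proof}
For each $x$ fix a bijection $\psi_x\colon Y\to S_x$ with $M(\psi_x(y),y)>0$ for all $y$. Given $(x,y)$, put $x'=\psi_x(y)\in S_x$. By symmetry $x\in S_{x'}$, so $y'=\psi_{x'}^{-1}(x)\in Y$ is defined. Set $\theta(x,y)=(x',y')$.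

From $\psi_x(y)=x'$ we get $M(x',y)>0$, and from $\psi_{x'}(y')=x$ we get $M(x,y')>0$. By \eqref{eq:adj}, $(x,y)$ is adjacent to $\theta(x,y)$; if the two vertices coincide, this says that there is a loop. The first coordinate of $\theta(x',y')$ is $\psi_{x'}(y')=x$, so its second coordinate is $\psi_x^{-1}(x')=y$. Hence $\theta(\theta(x,y))=(x,y)$.
\end{proof}

For $n=k$ the choice $S_x=X$, $\psi_x=\sigma^{-1}$ recovers the matching found in the introduction. For $k<n$ the task is to find a symmetric $n\times n$ matrix of zeros and ones each of whose rows is the indicator of an $M$-matchable set. The fractional version of this task has an evident solution. The matrix $M/n$ has column sums $1$ and row sums $k/n$, so it is a ``fractional matching'' that covers each $y$ fully and each $x$ to the extent $k/n$; correspondingly, the $n\times n$ matrix with all entries $k/n$ is symmetric with row sums $k$. We have to round this constant matrix to zeros and ones so that it stays symmetric and every row becomes matchable.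

\section{A $5\times 2$ example}\label{sec:example}

Let $n=5$, $k=2$, $X=\{x_0,\dots,x_4\}$, $Y=\{a,b\}$, and let $M$ have rows
\[
x_0\colon(2,0),\qquad x_1\colon(2,0),\qquad x_2\colon(1,1),\qquad x_3\colon(0,2),\qquad x_4\colon(0,2).
\]
A two-element set $S\subseteq X$ is $M$-matchable unless it is $\{x_0,x_1\}$ or $\{x_3,x_4\}$: if $x_2\in S$, then $x_2$ takes the column that the other element does not take, and otherwise $S$ needs one element from each of these two pairs.

Symmetry is automatic if the $(i,j)$ entry of the $5\times5$ matrix has the form $f(i+j)$ for a sequence $f$ of zeros and ones. Row $i$ is then the window $f(i),\dots,f(i+4)$. Every window must contain two ones, and since the forbidden pairs are pairs of neighbors in the list $x_0,\dots,x_4$, it is enough that no two ones are adjacent. So we spread the ones evenly, with density $2/5$. The values of $\lfloor 2s/5\rfloor$ for $s=0,1,\dots,9$ are $0,0,0,1,1,2,2,2,3,3$, and their successive differences give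
\[
f(0),f(1),\dots,f(8)=0,0,1,0,1,0,0,1,0 .
\]
Let $S_i=\{x_j: f(i+j)=1\}$. The windows and the bijections $\psi_i\colon Y\to S_i$ are
\[
\begin{array}{c|ccccc|cc}
i & x_0&x_1&x_2&x_3&x_4 & \psi_i(a)&\psi_i(b)\\ \hline
0&0&0&1&0&1& x_2&x_4\\
1&0&1&0&1&0& x_1&x_3\\
2&1&0&1&0&0& x_0&x_2\\
3&0&1&0&0&1& x_1&x_4\\
4&1&0&0&1&0& x_0&x_3
\end{array}
\]
Now apply the rule of Lemma~\ref{lem:glue}. For instance $\psi_0(b)=x_4$ and $\psi_4^{-1}(x_0)=a$, so $\theta(x_0,b)=(x_4,a)$, and the corresponding entry of $M\otimes M^{T}$ is $M(x_0,a)M(x_4,b)=4$. The whole involution fixes $(x_1,a)$ and $(x_2,b)$, which carry loops, and swaps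
\[
(x_0,a)\leftrightarrow(x_2,a),\quad (x_0,b)\leftrightarrow(x_4,a),\quad (x_1,b)\leftrightarrow(x_3,a),\quad (x_3,b)\leftrightarrow(x_4,b).
\]

The order of the rows matters. Had we listed them as $(2,0),(1,1),(2,0),(0,2),(0,2)$, the set $S_2=\{x_0,x_2\}$ would consist of two rows supported on the column $a$ alone. The general proof therefore has two parts: to find an order of $X$ in which every evenly spread $k$-element set is matchable, and to check that the windows of the sequence $f$ are evenly spread.

\section{Balanced sets are matchable}\label{sec:tree}

Fix an enumeration $x_0,x_1,\dots,x_{n-1}$ of $X$. An \emph{interval} is a set $\{x_l,x_{l+1},\dots,x_{l+p-1}\}$ of elements with consecutive indices; $p=0$ gives the empty interval. A set $S\subseteq X$ is \emph{balanced} if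
\begin{equation}\label{eq:balanced}
\lfloor pk/n\rfloor\le |S\cap I|\le\lceil pk/n\rceil\qquad\text{for every interval $I$, where }p=|I| .
\end{equation}
Thus a balanced set meets each interval in its fair share $pk/n$, rounded down or up. Taking $I=X$ gives $|S|=k$.

\begin{proposition}\label{prop:order}
Let $M$ be a biregular $n\times k$ matrix. There is an enumeration of $X$ for which every balanced set is $M$-matchable.
\end{proposition}

A first attempt would verify Hall's condition, that $S$ contains at least $|C|$ rows with a positive entry in a column of $C$, for every $C\subseteq Y$. But these sets of rows need not be intervals in any order. For the biregular matrix with rows $(1,1,1)$, $(3,0,0)$, $(0,3,0)$, $(0,0,3)$, the supports of the three columns are two-element sets with a common element, and that element has at most two neighbors in a linear order. We avoid Hall's condition. When the support is a tree, edge weights are determined by their sums at the vertices, so the matching can be written down by a formula, and the formula involves only a nested family of subsets of $X$. Nested sets can all be made intervals.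

We view a set of pairs $(x,y)$ as a set of edges of the complete bipartite graph on $X\sqcup Y$, and a matrix as a weight on these edges.

\begin{lemma}\label{lem:forest}
Let $M$ be biregular. There is a biregular matrix $M'$ with $\operatorname{supp}M'\subseteq\operatorname{supp}M$ such that $\operatorname{supp}M'$ contains no cycle.
\end{lemma}

\begin{proof}
Among the biregular matrices with support contained in $\operatorname{supp}M$ (the matrix $M$ is one of them) choose $M'$ with the fewest non-zero entries. Suppose that $\operatorname{supp}M'$ contains a cycle. Its length is even, because the graph is bipartite, so its edges can be marked $+$ and $-$ alternately, and each vertex of the cycle lies on one edge of each sign. Let $\varepsilon>0$ be the smallest entry of $M'$ on an edge marked $-$. Add $\varepsilon$ on the edges marked $+$ and subtract it on the edges marked $-$. Row and column sums do not change, all entries remain non-negative, no zero entry becomes non-zero, and at least one non-zero entry becomes zero. This contradicts the choice of $M'$.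
\end{proof}

Let $T$ be a spanning tree of the complete bipartite graph on $X\sqcup Y$, rooted at a vertex $r$. For a vertex $v$ let $D_v$ be the set consisting of $v$ and all its descendants, and for $v\ne r$ let $e_v$ be the edge from $v$ to its parent. Every edge of $T$ is $e_w$ for exactly one $w\neq r$. The only edge of $T$ with exactly one end in $D_v$ is $e_v$: if $w\in D_v\setminus\{v\}$, then the parent of $w$ lies in $D_v$, and if $w\notin D_v$, then the parent of $w$ does not. Put $\epsilon(v)=1$ for $v\in X$ and $\epsilon(v)=-1$ for $v\in Y$. For a real function $b$ on $X\sqcup Y$ and $D\subseteq X\sqcup Y$ let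
\[
\beta(D)=\sum_{v\in D}\epsilon(v)b(v)=\sum_{x\in X\cap D}b(x)-\sum_{y\in Y\cap D}b(y).
\]
A real function $w$ on the edges of $T$ \emph{has vertex sums $b$} if, for every vertex $v$, the values of $w$ on the edges at $v$ add up to $b(v)$.

\begin{lemma}\label{lem:weights}
\begin{enumerate}
\item[(a)] If $w$ has vertex sums $b$, then $w(e_v)=\epsilon(v)\beta(D_v)$ for all $v\ne r$.
\item[(b)] If $\beta(X\sqcup Y)=0$, then the function $w(e_v)=\epsilon(v)\beta(D_v)$ has vertex sums $b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the sum $\beta(D_v)$ replace each $b(v')$ by the sum of $w$ over the edges at $v'$. An edge with both ends in $D_v$ has one end in $X$ and one in $Y$, so it appears once with each sign and cancels. An edge with no end in $D_v$ does not appear. The edge $e_v$ appears once, with sign $\epsilon(v)$. Hence $\beta(D_v)=\epsilon(v)w(e_v)$.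

(b) Let $v$ have children $c_1,\dots,c_m$. They lie on the side opposite to $v$, so $\epsilon(c_t)=-\epsilon(v)$. The set $D_v$ is the disjoint union of $\{v\}$ and $D_{c_1},\dots,D_{c_m}$, and $\beta$ is additive. For $v\ne r$ the edges at $v$ are $e_v,e_{c_1},\dots,e_{c_m}$, and the sum of $w$ over them is
\[
\epsilon(v)\Bigl(\beta(D_v)-\sum_{t=1}^{m}\beta(D_{c_t})\Bigr)=\epsilon(v)\beta(\{v\})=b(v).
\]
For $v=r$ there is no parent edge, and the term $\epsilon(r)\beta(D_r)$ is absent from the sum. This term equals $\epsilon(r)\beta(X\sqcup Y)=0$, so the same computation applies.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:order}]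
Take $M'$ as in Lemma~\ref{lem:forest}. The complete bipartite graph on $X\sqcup Y$ is connected, so the forest $\operatorname{supp}M'$ extends to a spanning tree $T$ (a maximal acyclic set of edges containing it). Thus $M'\ge0$ on the edges of $T$, possibly with $M'=0$ on some of them, and $M'=0$ off $T$. The extension lets us treat all components of the forest at once. Its price is that the added edges may lie outside $\operatorname{supp}M$, so we must check that the matching avoids them.

\emph{The enumeration.} Root $T$ at any vertex $r$ and list its vertices in depth-first preorder: the list of a subtree $D_v$ is $v$ followed by the lists of the subtrees of the children of $v$, one after another in any order. By this recursive definition each $D_v$ is a contiguous block of the list of $D_r=X\sqcup Y$. Let $x_0,\dots,x_{n-1}$ be the elements of $X$ in the order in which they occur. Then $X\cap D_v$ is an interval for every $v$. For $v\ne r$ put $p_v=|X\cap D_v|$ and $q_v=|Y\cap D_v|$.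

\emph{The fractional weights.} Since $M'$ vanishes off $T$, the function $M'/n$ on the edges of $T$ has vertex sums $k/n$ on $X$ and $1$ on $Y$. Lemma~\ref{lem:weights}(a) gives
\begin{equation}\label{eq:frac}
M'(e_v)/n=\epsilon(v)\bigl(p_vk/n-q_v\bigr)\qquad(v\ne r).
\end{equation}
This is the one place where the row and column sums are used. Together with $M'\ge0$ it determines on which side of the integer $q_v$ the fair share $p_vk/n$ lies.

\emph{The integer weights.} Let $S$ be balanced. Let $b(x)=1$ for $x\in S$, $b(x)=0$ for $x\in X\setminus S$, and $b(y)=1$ for $y\in Y$. Then $\beta(X\sqcup Y)=|S|-k=0$, so by Lemma~\ref{lem:weights}(b) the integers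
\begin{equation}\label{eq:int}
u(e_v)=\epsilon(v)\bigl(|S\cap D_v|-q_v\bigr)\qquad(v\ne r)
\end{equation}
have vertex sums $b$. Formula \eqref{eq:int} is \eqref{eq:frac} with $p_vk/n$ replaced by $|S\cap D_v|$, which by \eqref{eq:balanced} is a rounding of it; rounding does not cross the integer $q_v$. There are three cases.
\begin{itemize}
\item If $v\in X$, then $p_vk/n\ge q_v$ by \eqref{eq:frac}, so $|S\cap D_v|\ge\lfloor p_vk/n\rfloor\ge q_v$ and $u(e_v)\ge0$.
\item If $v\in Y$, then $p_vk/n\le q_v$ by \eqref{eq:frac}, so $|S\cap D_v|\le\lceil p_vk/n\rceil\le q_v$ and $u(e_v)\ge0$.
\item If $M'(e_v)=0$, then $p_vk/n=q_v$ is an integer, so $|S\cap D_v|=q_v$ and $u(e_v)=0$.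
\end{itemize}

\emph{The matching.} The function $u$ takes non-negative integer values, vanishes outside $\operatorname{supp}M'$, and has sum $1$ at each vertex of $Y\cup S$ and sum $0$ at each vertex of $X\setminus S$. Hence each vertex of $Y\cup S$ lies on exactly one edge with $u=1$ and has $u=0$ on its other edges, while $u=0$ on all edges at a vertex of $X\setminus S$. Let $\psi(y)$ be the other end of the edge at $y$ with $u=1$. Then $\psi$ is a bijection $Y\to S$, and $(\psi(y),y)\in\operatorname{supp}M'\subseteq\operatorname{supp}M$.
\end{proof}

In the example of Section~\ref{sec:example} the support is already a spanning tree, and with root $a$ the list $a,x_0,x_1,x_2,b,x_3,x_4$ is a preorder. For $v=x_2$ we have $D_v=\{x_2,b,x_3,x_4\}$, so \eqref{eq:frac} reads $M(x_2,a)/5=6/5-1$. For $S_0=\{x_2,x_4\}$ the share $6/5$ is rounded up to $2$, and \eqref{eq:int} gives $u=1$ on the edge $x_2a$, in agreement with $\psi_0(a)=x_2$. For $S_1=\{x_1,x_3\}$ it is rounded down to $1$, and the edge is not used.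

\section{A symmetric family of balanced sets}\label{sec:balanced}

It remains to construct $n$ balanced sets that form a symmetric family. This step does not involve $M$. We use one property of the floor function: for real $z$ and $t$,
\begin{equation}\label{eq:floor}
\lfloor t\rfloor\le\lfloor z+t\rfloor-\lfloor z\rfloor\le\lceil t\rceil .
\end{equation}
Indeed, with $\delta=z-\lfloor z\rfloor\in[0,1)$ the middle term equals $\lfloor\delta+t\rfloor$, and $t\le\delta+t<\lceil t\rceil+1$.

\begin{lemma}\label{lem:family}
Let $k\le n$ and let $x_0,\dots,x_{n-1}$ be any enumeration of $X$. For integers $s$ put $f(s)=\lfloor(s+1)k/n\rfloor-\lfloor sk/n\rfloor$, and for $0\le i\le n-1$ put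
\[
S_{x_i}=\{x_j: 0\le j\le n-1,\ f(i+j)=1\}.
\]
Then $(S_{x})_{x\in X}$ is a symmetric family of balanced sets.
\end{lemma}

\begin{proof}
The condition $f(i+j)=1$ is symmetric in $i$ and $j$, so the family is symmetric. By \eqref{eq:floor} with $t=k/n\in(0,1]$, we have $f(s)\in\{0,1\}$; this is where $k\le n$ is used. Therefore $f(i+j)$ is the indicator of $x_j\in S_{x_i}$. For an interval $I=\{x_l,\dots,x_{l+p-1}\}$ put $z=(i+l)k/n$. The sum telescopes:
\[
|S_{x_i}\cap I|=\sum_{j=l}^{l+p-1}f(i+j)=\lfloor z+pk/n\rfloor-\lfloor z\rfloor ,
\]
and \eqref{eq:floor} with $t=pk/n$ gives \eqref{eq:balanced}.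
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By the transposition at the start of Section~\ref{sec:glue} we may assume $k\le n$. Enumerate $X$ as in Proposition~\ref{prop:order}. The sets of Lemma~\ref{lem:family} are balanced for this enumeration, hence $M$-matchable, and they form a symmetric family. Lemma~\ref{lem:glue} gives the involution $\theta$. If $M$ has integer entries, then $(M\otimes M^{T})(v,\theta(v))>0$ says that the multigraph has an edge between $v$ and $\theta(v)$, which is the conjecture.
\end{proof}

\section{The supports that admit a perfect matching}\label{sec:class}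

\begin{proof}[Proof of Theorem~\ref{thm:class}]
We prove (i)$\Rightarrow$(ii)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(v)$\Rightarrow$(i). An involution is a permutation and an integer matrix is a real matrix, so (i)$\Rightarrow$(ii) and (iv)$\Rightarrow$(v) hold.

(ii)$\Rightarrow$(iii). Let $C\subseteq Y$, let $(x,y)\in X\times C$, and let $\pi(x,y)=(x',y')$. By \eqref{eq:adj}, $A(x',y)>0$, so $x'\in N(C)$. Thus the injective map $\pi$ sends $X\times C$ into $N(C)\times Y$, and $n|C|\le k|N(C)|$.

(iii)$\Rightarrow$(iv). Form a bipartite graph with $k$ copies of each $x\in X$ on one side and $n$ copies of each $y\in Y$ on the other, and join every copy of $x$ to every copy of $y$ whenever $A(x,y)>0$. Both sides have $nk$ vertices. Let $W$ be a set of copies of elements of $Y$, and let $C$ be the set of elements that have a copy in $W$. The neighbors of $W$ are all the copies of the elements of $N(C)$, so $W$ has $k|N(C)|\ge n|C|\ge|W|$ neighbors. By Hall's theorem there is a matching that covers all copies of elements of $Y$; it has $nk$ edges, so it also covers all copies of elements of $X$. Let $B(x,y)$ be the number of its edges between copies of $x$ and copies of $y$. Row $x$ of $B$ has sum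 $k$, because each of the $k$ copies of $x$ lies on one edge of the matching, and column $y$ has sum $n$, because each of the $n$ copies of $y$ does. If $B(x,y)>0$, then $A(x,y)>0$.

(v)$\Rightarrow$(i). Let $M$ be a matrix as in (v). Theorem~\ref{thm:main} gives a perfect matching $\theta$ of the graph of $M\otimes M^{T}$. Since $\operatorname{supp}M\subseteq\operatorname{supp}A$, it is by \eqref{eq:adj} also a perfect matching of the graph of $A\otimes A^{T}$.
\end{proof}

\begin{remark}
The equivalence of (i) and (ii) fails for general graphs: a triangle without loops has a cyclic permutation along its edges but no perfect matching. In the graphs of $A\otimes A^{T}$ odd cycles are never the obstruction, and by the proof of (ii)$\Rightarrow$(iii) the only obstruction is a set of the form $X\times C$ with too few neighbors.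
\end{remark}

\begin{example}
It is not enough that every row and every column of $A$ has a positive entry. Let $A$ be the $3\times2$ matrix with rows $(1,1)$, $(0,1)$, $(0,1)$, and let $C$ consist of the first column. Then $k|N(C)|=2<3=n|C|$: the three vertices of $X\times C$ have their neighbors among the two vertices whose first coordinate is the first row. The graph of $A\otimes A^{T}$ has no perfect matching.
\end{example}

\begin{remark}
For $n=k$, condition (iii) is Hall's condition $|N(C)|\ge|C|$, so the graph of $A\otimes A^{T}$ has a perfect matching if and only if $\operatorname{supp}A$ contains the support of a permutation matrix. For arbitrary $n$ and $k$, condition (i) is unchanged when $A$ is replaced by $A^{T}$, so (iii) is equivalent to its version for rows: for every $R\subseteq[n]$, at least $k|R|/n$ columns have a positive entry in some row of $R$.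
\end{remark}

\begin{thebibliography}{9}

\bibitem{BPSU}
Ilya I. Bogdanov, Fedor Petrov, Anton Sadovnichiy, Fedor Ushakov,
\emph{Biregular bipartite multigraphs and matchings in tensor products of bipartite graphs},
arXiv:2603.18253 (2026).

\end{thebibliography}
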